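# The inner radius of one-dimensional internal DLA driven by stable jumps

## 1. The guess one half, and three tests

Let $X$ be an integer-valued random variable and $S_n=X_1+\dots+X_n$ the random walk on $\mathbb Z$ with i.i.d. increments distributed as $X$, started at $0$. Internal diffusion limited aggregation (IDLA) driven by $X$ grows a random set. Put $\mathfrak C_0=\{0\}$. For $m\ge1$ send an independent copy of the walk from the origin, run it until it first visits a site outside $\mathfrak C_{m-1}$, and let $\mathfrak C_m$ be $\mathfrak C_{m-1}$ together with that site. The inner radius is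
$$r_m=\max\{r\ge0:\{-r,\dots,r\}\subseteq\mathfrak C_m\}.$$
Since $|\mathfrak C_m|=m+1$, we have $2r_m+1\le m+1$, so $r_m\le m/2$. If $X$ is symmetric, neither side is preferred and holes are visited again and again, so the first guess is that the cluster is essentially an interval:
$$\frac{r_m}m\longrightarrow\frac12\ ?$$

**Test 1: nearest neighbor steps.** Let $P(X=\pm1)=\frac12$. The cluster is always an interval. From $\{-j,\dots,k\}$ the next site is $k+1$ with probability $\frac{j+1}{j+k+2}$ (gambler's ruin), so the shorter side is favored. For instance $\mathfrak C_1$ is $\{0,1\}$ or $\{-1,0\}$, and from $\{0,1\}$ the next site is $-1$ with probability $\frac23$. So $\mathfrak C_2=\{-1,0,1\}$ with probability $\frac23$. The guess looks right.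

**Test 2: steps $\pm1,\pm2$, each with probability $\frac14$.** Now $\mathfrak C_1=\{0,2\}$ has probability $\frac14$, and there is a hole at $1$. Let $h$ and $k$ be the probabilities that a walk at $0$, respectively at $2$, settles at $1$. Then $h=\frac14+\frac14k$ and $k=\frac14+\frac14h$, so $h=\frac13$: the hole is filled by the next particle with probability $\frac13$. Holes exist, but they are attacked. The guess survives; da Costa, Thacker and Wade ("Long-range one-dimensional internal diffusion-limited aggregation", arXiv:2411.10113, 2024), whose problem this talk solves, give as a known result that $r_m/m\to\frac12$ a.s. whenever the walk is irreducible, $\mathbb EX=0$ and $\mathbb E(X^2)<\infty$.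

**Test 3: long jumps.** Consider the hypotheses

* (I) the walk is irreducible on $\mathbb Z$: every integer is reachable from $0$;
* (S$_\alpha$) $X\overset d=-X$, and $\phi(t)=\mathbb E(e^{itX})$ satisfies $\lim_{t\to0}|t|^{-\alpha}(1-\phi(t))=\beta\in(0,\infty)$.

Under (S$_\alpha$) $X$ is in the domain of normal attraction of a symmetric $\alpha$-stable law. For $\alpha\in(1,2)$ this means $\mathbb E|X|<\infty$, $\mathbb EX=0$, $\mathbb E(X^2)=\infty$. An example is $P(X=k)=c|k|^{-1-\alpha}$, $k\ne0$: here $|t|^{-\alpha}(1-\phi(t))=2c\sum_{k\ge1}|t|\,(1-\cos kt)|kt|^{-1-\alpha}$ is a Riemann sum converging to $2c\int_0^\infty(1-\cos s)s^{-1-\alpha}ds$.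

On large scales such a walk looks like the symmetric $\alpha$-stable Lévy process $Y$, which leaves an interval by jumping over its end. By the Blumenthal–Getoor–Ray formula (recalled in Section 3), $Y$ started at $0$ leaves $(-1,1)$ at a point with density $Q_0(y)=\frac{\sin(\pi\alpha/2)}{\pi}(y^2-1)^{-\alpha/2}|y|^{-1}$, $|y|>1$. Substituting $u=y^{-2}$, the probability to land beyond distance $\lambda$ is
$$\frac{\sin(\pi\alpha/2)}\pi\int_0^{1/\lambda^2}u^{\alpha/2-1}(1-u)^{-\alpha/2}du\ \ge\ \frac{\sin(\pi\alpha/2)}\pi\cdot\frac2\alpha\,\lambda^{-\alpha}>0 .$$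
For $\alpha=\frac32$, $\lambda=2$ the lower bound is about $0.106$. So more than a tenth of the particles that leave a filled interval land beyond twice its half-length. A positive fraction of the particles becomes dust far away, and one half cannot be right. Indeed the same paper gives as known that under (I) and (S$_\alpha$), $\alpha\in(1,2)$, there are constants $0<c_\alpha\le c_\alpha'<\frac12$ with
$$c_\alpha\le\liminf_{m\to\infty}\frac{r_m}m\le\limsup_{m\to\infty}\frac{r_m}m\le c'_\alpha\quad\text{a.s.},$$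
and that one may take $c_\alpha=\frac{(\alpha-1)(2-\alpha)^{2-\alpha}}{(4-\alpha)(3-\alpha)^3}$. The problem is: does $\liminf r_m/m$ equal a constant $\ell_\alpha$ a.s., and which one?

## 2. A growth computation that predicts the constant, and the theorems

Here is the natural second guess; it is not a proof. Suppose that at time $i$ the filled interval is about $[-\ell'i,\ell'i]$. The next particle leaves it at a point with density $Q_0(y/\ell'i)/(\ell'i)$. If the site there is vacant, the particle settles. If it is occupied, the density around it is below $1$, and we *hope* that the particle finds a vacancy at distance $o(i)$. Then the density of occupied sites at $y=\ell'mt$, $t>1$, at time $m$ is, with $s=y/(\ell'i)$,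
$$\int_0^mQ_0\Big(\frac y{\ell'i}\Big)\frac{di}{\ell'i}=\frac1{\ell'}\int_t^\infty Q_0(s)\frac{ds}s .\tag{2.1}$$
At the edge of the filled interval, $t=1$, the density should be $1$. With $u=s^{-2}$,
$$\ell'=\int_1^\infty Q_0(s)\frac{ds}s=\frac{\sin(\pi\alpha/2)}{\pi}\cdot\frac12\int_0^1u^{\frac{\alpha-1}2}(1-u)^{-\frac\alpha2}du=\frac{1}{\Gamma(\frac\alpha2)\Gamma(1-\frac\alpha2)}\cdot\frac{\Gamma(\frac{\alpha+1}2)\Gamma(1-\frac\alpha2)}{2\,\Gamma(\frac32)}=\frac{\Gamma(\frac{1+\alpha}2)}{\sqrt\pi\,\Gamma(\frac\alpha2)} .\tag{2.2}$$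
For $\alpha=\frac32$ this is about $0.417$.

The prediction is correct, but the argument stops at a definite point. It uses the shape of the cluster at *all* earlier times $i<m$, which is what we want to prove, and it uses that a particle landing on dust settles nearby. The hypotheses control $\phi$ near $0$ only. They say little about individual probabilities $P(X=k)$, and nothing yet excludes that the dust is locally clumped. So we need a method that looks only at the final cluster.

**The constants and the profile.** Write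
$$B=\mathrm B(\tfrac12,\tfrac\alpha2)=\int_{-1}^1(1-z^2)^{\alpha/2-1}dz,\qquad\ell=\ell_\alpha=\frac1B=\frac{\Gamma(\frac{1+\alpha}2)}{\sqrt\pi\,\Gamma(\frac\alpha2)},\qquad s_0=\sin\frac{\pi\alpha}2 .$$
For $\alpha\in(1,2)$ let $\nu$ be the even function with $\nu(y)=1$ for $|y|\le1$ and, for $|y|>1$, with $q=y^2-1$,
$$\nu(y)=\frac{s_0}\pi(1+q)^{-1/2}\int_0^{1/q}\frac{v^{\alpha/2-1}(1-qv)^{1/2}}{1+v}dv .\tag{2.3}$$
For $\alpha=2$ put $\nu=1_{[-1,1]}$; here $B=2$, $\ell=\frac12$. (We shall check in Section 5 that (2.3) is the density (2.1) predicted above.)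

**Theorem 1.** Assume (I) and (S$_\alpha$), $\alpha\in(1,2)$. Then a.s. $r_m/m\to\ell_\alpha$.

In particular $\liminf r_m/m=\limsup r_m/m=\ell_\alpha$ a.s. The constant does not depend on $\beta$ or on other details of $X$. As $a\mapsto\mathrm B(\frac12,a)$ is strictly decreasing, with $\mathrm B(\frac12,\frac12)=\pi$ and $\mathrm B(\frac12,1)=2$, $\ell_\alpha$ increases strictly from $1/\pi$ (as $\alpha\downarrow1$) to $\frac12$ (as $\alpha\uparrow2$).

**Theorem 2.** Under the same assumptions, a.s. $\frac1m\sum_{x\in\mathfrak C_m}\delta_{x/m}$ converges weakly to the probability measure with density $\nu(x/\ell_\alpha)$. This density equals $1$ on $[-\ell_\alpha,\ell_\alpha]$; outside it is $<1$ and strictly decreasing in $|x|$.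

A function $g>0$ is regularly varying at $0$ with index $\alpha$ if $g(\lambda t)/g(t)\to\lambda^\alpha$ as $t\downarrow0$ for every $\lambda>0$; at $\infty$ likewise with $t\to\infty$. For example $t^\alpha$ and $t^\alpha\log(1/t)$ have index $\alpha$ at $0$.

**Theorem 3.** Assume (I), $X$ symmetric, and $1-\phi$ regularly varying at $0$ with index $\alpha\in(1,2]$. Then a.s. $r_m/m\to\ell_\alpha$, and $\frac1m\sum_{x\in\mathfrak C_m}\delta_{x/m}$ converges weakly to the measure with density $\nu(x/\ell_\alpha)$.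

An example with $\alpha=2$ and infinite variance is $P(X=k)=c|k|^{-3}$, $k\neq0$. Here $1-\phi(t)=c\,t^2\log(1/t)+O(t^2)$: in $2c\sum_{k\ge1}(1-\cos kt)k^{-3}$ the terms with $k>1/t$ contribute $O(t^2)$, and for $k\le1/t$ replacing $1-\cos kt$ by $k^2t^2/2$ costs $O(\sum_{k\le1/t}k^4t^4k^{-3})=O(t^2)$.

Theorem 3 contains Theorems 1 and 2, once the stated properties of $\nu$ are checked (Section 5). We prove Theorem 3, and **its hypotheses are in force from now on.** Put
$$\psi=1-\phi,\qquad b(s)=1/\psi(1/s).$$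
Then $b$ is regularly varying at $\infty$ with index $\alpha$. Under (S$_\alpha$), $b(N)\sim N^\alpha/\beta$, and one may read $b(N)$ as $N^\alpha$. The number $b(N)$ is the time the walk needs to travel distance $N$.

## 3. Facts used without proof, and notation

$Y$ is the Lévy process with $Ee^{i\theta Y_t}=e^{-t|\theta|^\alpha}$ (for $\alpha=2$, Brownian motion run so that $Y_t$ has variance $2t$), $P_x$ is its law started at $x$, and $\tau_R=\inf\{t\ge0:|Y_t|\ge R\}$. Lévy processes are quasi-left-continuous: if stopping times $T_k$ increase to $T$, then $Y_{T_k}\to Y_T$ a.s. on $\{T<\infty\}$.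

On the space $D[0,\infty)$ of right-continuous paths with left limits, $\omega_n\to\omega$ in the $J_1$ topology if there are increasing homeomorphisms $\lambda_n$ of $[0,\infty)$ with $\lambda_n(t)\to t$ and $\omega_n(\lambda_n(t))-\omega(t)\to0$ uniformly on compacts. For example $1_{[1+1/n,\infty)}\to1_{[1,\infty)}$. The first exit from an interval is *not* $J_1$-continuous at every path. Take $R=1$, and let $\omega_n$ jump from $0$ to $1-\frac1n$ at time $1$ and to $5$ at time $2$. It exits at $5$, while its limit exits at $1$.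

The cited facts are the following.

* (BGR) Blumenthal–Getoor–Ray, Trans. AMS 99 (1961), Theorem A: for $\alpha<2$, $|x|<1$, the law of $Y_{\tau_1}$ under $P_x$ has density
$$Q_x(y)=\frac{s_0}\pi\Big(\frac{1-x^2}{y^2-1}\Big)^{\alpha/2}\frac1{|x-y|},\qquad|y|>1.\tag{3.1}$$
* (Getoor) Trans. AMS 101 (1961), 75–90: for $\alpha<2$, $E_x\tau_1=K(1-x^2)^{\alpha/2}$, $|x|<1$, with a constant $K>0$. For $\alpha=2$ this holds by the martingale $Y_t^2-2t$ (with $K=\frac12$).
* (FLT) Skorokhod; see Kallenberg, *Foundations of Modern Probability*, 2nd ed., Thm 16.14: if $S^n$ are random walks, $k_n\to\infty$ are integers and $S^n_{k_n}\Rightarrow Z_1$ with $Z$ a Lévy process, then $(S^n_{\lfloor k_nt\rfloor})_t\Rightarrow Z$ in $D[0,\infty)$ with the $J_1$ topology.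
* (Potter) Bingham–Goldie–Teugels, Thm 1.5.6: for every $\delta>0$ there are $A_0,x_0$ such that $b(s)/b(t)\le A_0\max((s/t)^{\alpha-\delta},(s/t)^{\alpha+\delta})$ for $s,t\ge x_0$.
* (Bernstein) Boucheron–Lugosi–Massart, *Concentration Inequalities*, Thm 2.10 and Cor. 2.11: if $\xi_1,\dots,\xi_n$ are independent, $\sum E\xi_i^2\le v$ and $\sum E(\xi_i)_+^k\le\frac{k!}2v\gamma^{k-2}$ for all integers $k\ge3$, then $P(\sum(\xi_i-E\xi_i)\ge t)\le\exp\big(-\frac{t^2}{2(v+\gamma t)}\big)$ for $t>0$.

**Notation.** $P$ is the transition operator of the walk, $p(k)=\mathbb P(X=k)$, and $P_x$, $E_x$ also refer to the walk started at $x\in\mathbb Z$. For real $N\ge1$, $R\ge1$ let $D=D_{N,R}=\{y\in\mathbb Z:|y|<RN\}$, let $\tau=\tau_D$ be the exit time of the walk from $D$, $P_D$ the kernel killed outside $D$, and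
$$G_D(x,z)=E_x\#\{k<\tau:S_k=z\}$$
the Green function. Limits $N\to\infty$ are along arbitrary real sequences. Constants $C,c>0$ may depend on $R$ and on the law of $X$, not on $N$. Estimates are for $N\ge N_0$, where $N_0$ depends on $R$ and on the law of $X$.

## 4. The walk: potential kernel, exit, Green function

**Step 4.1: control of $b$ on its whole range.** The aim is a Potter bound without the restriction to large arguments. Since $X$ is symmetric, $\psi$ is real, even and continuous. If $\psi(t_0)=0$, then $E\cos(t_0X)=1$, so $e^{it_0X}=1$ a.s., so $e^{it_0S_n}=1$ a.s. for all $n$. As $1$ is reachable, $e^{it_0}=1$ and $t_0\in2\pi\mathbb Z$. So $\psi>0$ on $(0,\pi]$, and $\psi$ is bounded above and below by positive constants on compact subsets of $(0,\pi]$. Fix $\delta=\frac{\alpha-1}4\le\frac14$. Then there is $A$ with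
$$\frac{b(s)}{b(t)}\le A\max\big((s/t)^{\alpha-\delta},(s/t)^{\alpha+\delta}\big),\qquad s,t\ge1/\pi.\tag{4.1}$$
Indeed, let $x_0\ge1$ be as in (Potter), $s'=\max(s,x_0)$, $t'=\max(t,x_0)$. On $[1/\pi,x_0]$ the function $b$ lies between positive constants, so $b(s)/b(t)\le C\,b(s')/b(t')$. Apply (Potter) to $s',t'$. Since $s\le s'\le\pi x_0s$ and likewise for $t$, the ratios $s'/t'$ and $s/t$ agree up to constant factors.

We shall use that $\alpha+\delta<3$, $\alpha-\delta>1$, and $\alpha-1+\delta<\alpha-\delta$ (as $2\delta<1$).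

**Step 4.2: the potential kernel.** The aim is a function $a$ with $Pa=a+\delta_0$ and known growth; it will express $G_D$ through the exit point. Put
$$a(x)=\frac1{2\pi}\int_{-\pi}^\pi\frac{1-\cos xt}{\psi(t)}dt\ge0,\qquad a(0)=0 .$$
For $\mathbb P(X=\pm1)=\frac12$ we have $\psi(t)=1-\cos t$ and $a(x)=|x|$, which indeed satisfies $Pa=a+\delta_0$. In general, for $x\ne0$, substitute $t=s/|x|$:
$$a(x)=\frac{b(|x|)}{|x|}\,\frac1{2\pi}\int_{-\pi|x|}^{\pi|x|}(1-\cos s)\frac{\psi(1/|x|)}{\psi(s/|x|)}ds .$$
The ratio is $b(|x|/|s|)/b(|x|)$ with both arguments $\ge1/\pi$. By (4.1) the integrand is at most $A(1-\cos s)\max(|s|^{-\alpha-\delta},|s|^{-\alpha+\delta})$, which is integrable: at $0$ because $\alpha+\delta<3$, at $\infty$ because $\alpha-\delta>1$. As $|x|\to\infty$ the integrand converges to $(1-\cos s)|s|^{-\alpha}$. By dominated convergence $a$ is finite and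
$$a(x)\sim c_0\frac{b(|x|)}{|x|}\quad(|x|\to\infty),\qquad c_0=\frac1{2\pi}\int_{\mathbb R}(1-\cos s)|s|^{-\alpha}ds.\tag{4.2}$$
Also $a(x)\le Cb(|x|)/|x|$ for $x\ne0$. Writing $\frac{b(|x|)}{|x|}=\frac{b(N)}N\cdot\frac{b(|x|)}{b(N)}\cdot\frac N{|x|}$ and using (4.1),
$$a(x)\le C\frac{b(N)}N\max\Big(\big(\tfrac{|x|}N\big)^{\alpha-1-\delta},\big(\tfrac{|x|}N\big)^{\alpha-1+\delta}\Big),\qquad x\in\mathbb Z.\tag{4.3}$$
Therefore
$$\frac N{b(N)}a(y_N)\to c_0|y|^{\alpha-1}\qquad\text{if }y_N\in\mathbb Z,\ y_N/N\to y.\tag{4.4}$$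
For $y\neq0$ use (4.2) and the uniform convergence theorem for regularly varying functions, which gives $b(|y_N|)/b(N)\to|y|^\alpha$. For $y=0$ use (4.3), whose exponents are positive. Finally, by symmetry $\sum_kp(k)\cos((x+k)t)=\phi(t)\cos xt$, and $1-\phi\cos xt=(1-\cos xt)+\psi\cos xt$. By Tonelli,
$$Pa(x)=a(x)+\frac1{2\pi}\int_{-\pi}^\pi\cos xt\,dt=a(x)+\delta_0(x).\tag{4.5}$$

**Step 4.3: tails of $X$.** We need them for overshoots and for the energy of test functions. For $u>0$, $\frac1u\int_0^u\psi=E\big[1-\frac{\sin uX}{uX}\big]$. The bracket is $\ge0$, and it is $\ge1-\sin1$ when $|uX|\ge1$, since $\frac{\sin v}v$ decreases on $[1,\pi]$ and is at most $\frac1\pi<\sin1$ beyond. So $\frac1u\int_0^u\psi\ge(1-\sin1)P(|X|\ge1/u)$. Take $u=1/s\le1$. For $\theta\le u$, (4.1) gives $\psi(\theta)/\psi(u)=b(s)/b(1/\theta)\le A$. Hence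
$$P(|X|\ge s)\le C/b(s),\qquad s\ge1.\tag{4.6}$$
Also $1-\cos v\ge\frac2{\pi^2}v^2$ for $|v|\le1$ gives $1/b(N)=\psi(1/N)\ge\frac2{\pi^2}E[X^2N^{-2};|X|\le N]$. With (4.6),
$$E\min(X^2/N^2,1)\le C/b(N).\tag{4.7}$$

**Step 4.4: exit time and overshoot.** The aim is moment bounds at the exit from $D$. Let $n_N=\lceil b(N)\rceil$. Since $b(N)\psi(\theta/N)=\psi(\theta/N)/\psi(1/N)\to|\theta|^\alpha$, we have $\phi(\theta/N)^{n_N}\to e^{-|\theta|^\alpha}$. That is, $S_{n_N}/N\Rightarrow Y_1$ for the walk from $0$. An increment $|S_{n_N}-S_0|>2RN$ forces an exit from $D$ by time $n_N$, and $P(|Y_1|>2R)>0$. So there is $c>0$ with $P_x(\tau>n_N)\le1-c$ for all $x\in D$, $N\ge N_0$. By the Markov property $P_x(\tau>kn_N)\le(1-c)^k$, and so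
$$E_x\tau\le Cb(N),\qquad E_x\tau^2\le Cb(N)^2,\qquad x\in D.\tag{4.8}$$
In particular the walk leaves every finite set a.s. If $\lambda\ge2R$ and $|S_\tau|\ge\lambda N$, then $|X_\tau|\ge\lambda N-RN\ge\lambda N/2$. As $\{\tau\ge k\}$ depends only on the first $k-1$ increments,
$$P_x(|S_\tau|\ge\lambda N)\le\sum_{k\ge1}P_x(\tau\ge k)P(|X|\ge\lambda N/2)\le\frac{Cb(N)}{b(\lambda N/2)}\le C\lambda^{-(\alpha-\delta)}.\tag{4.9}$$
So $|S_\tau|/N$ is bounded in $L^{p'}$ for every $p'<\alpha-\delta$, uniformly in $x\in D$ and $N\ge N_0$. Recall that $\alpha-1+\delta<\alpha-\delta$.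

**Step 4.5: the Green function through the potential kernel.** Let $x\in D$, $z\in\mathbb Z$. By (4.5), $a(S_{n\wedge\tau}-z)-\#\{k<n\wedge\tau:S_k=z\}$ is a martingale under $P_x$. Its absolute value is at most $\max_{y\in D}a(y-z)+a(S_\tau-z)+\tau$, which is integrable by (4.3), (4.8) and (4.9). Letting $n\to\infty$,
$$G_D(x,z)=E_xa(S_\tau-z)-a(x-z),\qquad x\in D,\ z\in\mathbb Z,\tag{4.10}$$
with $G_D(x,z)=0$ if $z\notin D$. For $x,z\in D$, $G_D(x,z)=P_x(\text{hit }z\text{ before }\tau)\,G_D(z,z)$, so
$$G_D(x,z)\le G_D(z,z)=E_za(S_\tau-z)\le C\,b(N)/N.\tag{4.11}$$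
Also $G_D=\sum_kP_D^k$ is symmetric, because $p$ is.

*Example.* For nearest neighbor steps and $D=\{|y|<n\}$, (4.10) gives $G_D(0,z)=n-|z|$ and $G_D(1,1)=\frac{n+1}{2n}(n-1)+\frac{n-1}{2n}(n+1)=n-\frac1n$.

**Step 4.6: convergence of exit point and exit time.** *Claim: if $x_N\in D$, $x_N/N\to x\in(-R,R)$, then $(S_\tau/N,\tau/b(N))$ under $P_{x_N}$ converges weakly to $(Y_{\tau_R},\tau_R)$ under $P_x$.*

By (FLT), and since adding convergent constants is $J_1$-continuous, $S_{\lfloor n_Nt\rfloor}/N$ under $P_{x_N}$ converges to $Y$ under $P_x$. Its exit time from $(-R,R)$ is $\tau/n_N$, and $n_N\sim b(N)$. By the continuous mapping theorem it suffices that (exit position, exit time) is $J_1$-continuous at almost every path of $Y$. The example in Section 3 shows what must be excluded.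

*Case $\alpha<2$.* By (BGR), scaled, $|Y_{\tau_R}|>R$ a.s. For large $k$ let $T_k=\inf\{t:|Y_t|\ge R-1/k\}$. These times increase to some $T\le\tau_R<\infty$.

* Suppose $T_k<T$ for all $k$. By quasi-left-continuity $Y_T=\lim Y_{T_k}$ a.s. on this event. Since $|Y_{T_k}|\ge R-1/k$, $|Y_T|\ge R$ and $T=\tau_R$. But $T_k<\tau_R$ gives $|Y_{T_k}|<R$, so $|Y_{\tau_R}|\le R$, which has probability $0$.
* Hence a.s. there is $k$ with $T_j=T$ for all $j\ge k$. Then $|Y_T|\ge R-1/j$ for all $j\ge k$, so $|Y_T|\ge R$, $T=\tau_R$, and $\sup_{s<\tau_R}|Y_s|\le R-1/k$.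

So a.s. $\sup_{s<\tau_R}|Y_s|<R<|Y_{\tau_R}|$. Let $\omega$ be such a path and $\omega_n\to\omega$ in $J_1$ with time changes $\lambda_n$. For large $n$, $|\omega_n\circ\lambda_n|<R$ on $[0,\tau_R)$ and $|\omega_n(\lambda_n(\tau_R))|>R$. So the exit time of $\omega_n$ is $\lambda_n(\tau_R)\to\tau_R$, and its exit position is $\omega_n(\lambda_n(\tau_R))\to\omega(\tau_R)$.

*Case $\alpha=2$.* $Y$ is a multiple of Brownian motion. $J_1$-convergence to a continuous path is locally uniform. A.s. $|Y|<R$ on $[0,\tau_R)$, while $|Y|$ exceeds $R$ in every interval $(\tau_R,\tau_R+\epsilon)$. Hence exit times converge, and by local uniform convergence so do exit positions.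

**Step 4.7: the limiting Green function.** Put
$$g^R(x,z)=c_0\big(E_x|Y_{\tau_R}-z|^{\alpha-1}-|x-z|^{\alpha-1}\big).\tag{4.12}$$
It vanishes for $|x|\ge R$, since then $\tau_R=0$. *Claim: if $x_N\in D$, $x_N/N\to x\in(-R,R)$, $z_N\in\mathbb Z$, $z_N/N\to z\in\mathbb R$, then*
$$\frac N{b(N)}G_D(x_N,z_N)\to g^R(x,z).\tag{4.13}$$
By Step 4.6 and Skorokhod representation we may assume $S_\tau/N\to Y_{\tau_R}$ a.s. By (4.4), $\frac N{b(N)}a(S_\tau-z_N)\to c_0|Y_{\tau_R}-z|^{\alpha-1}$ a.s. By (4.3) these variables are at most $C(1+|S_\tau|/N+|z_N|/N)^{\alpha-1+\delta}$. By Step 4.4 they are bounded in $L^{1+\eta}$ for some $\eta>0$, hence uniformly integrable, and the expectations converge. With (4.4) for $a(x_N-z_N)$ and (4.10) this proves (4.13). Consequences: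

* $g^R$ is continuous on $(-R,R)\times\mathbb R$. If $(x^j,z^j)\to(x,z)$ there, then by (4.13) for each fixed $j$ we can choose $N_j\uparrow\infty$ and lattice points $x'_j\in D_{N_j,R}$, $z'_j\in\mathbb Z$ with $|(x_j',z_j')/N_j-(x^j,z^j)|\le1/j$ and $|\frac{N_j}{b(N_j)}G_{D_{N_j,R}}(x'_j,z'_j)-g^R(x^j,z^j)|\le1/j$. By (4.13) along $N_j$, $g^R(x^j,z^j)\to g^R(x,z)$.
* $g^R$ is nonnegative, bounded and symmetric on $(-R,R)^2$, by (4.11) and the symmetry of $G_D$.
* $g^R(x,z)=0$ if $|x|<R\le|z|$: choose $|z_N|\ge RN$, so that $G_D(x_N,z_N)=0$.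

Finally, let $|z|<1$, $z_N/N\to z$, and apply bounded convergence to the step functions $x\mapsto\frac N{b(N)}G_{D_{N,1}}(z_N,\lfloor Nx\rfloor)$. Their integral is $\frac1{b(N)}E_{z_N}\tau_{D_{N,1}}$. By Step 4.6 and the second moment bound in (4.8) (uniform integrability) this tends to $E_z\tau_1$. So
$$\int_{-1}^1g^1(z,x)dx=\lim_N\frac1{b(N)}E_{z_N}\tau_{D_{N,1}}=E_z\tau_1=K(1-z^2)^{\alpha/2}.\tag{4.14}$$

## 5. The profile $\nu$ and its potential

What should the limit be? Let $u$ be the rescaled number of moves made from each site. Mass $B\delta_0$ starts at the origin, and a density $\nu\le1$ is left behind. Then $u\ge0$ should be the potential of $B\delta_0-\nu$, and $\nu=1$ wherever $u>0$, since particles move only from occupied sites. This is an obstacle problem. If $u$ lives on $[-1,1]$, then the part of the mass that is not used to fill $[-1,1]$ is swept to its exit points: outside, $\nu$ is the exit density of $B\delta_0-1_{(-1,1)}$. That is the content of the next step.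

**Step 5.1: $\nu$ is the swept mass.** Let $\alpha<2$. Since $\int_0^\infty\frac{v^{\alpha/2-1}}{1+v}dv=\pi/s_0$, monotone convergence in (2.3) shows $\nu(y)\to1$ as $|y|\downarrow1$. So $\nu$ is continuous and $0<\nu\le1$. The formula is strictly decreasing in $q$, so for $|y|>1$ $\nu$ is $<1$ and strictly decreasing in $|y|$. Moreover
$$\nu(y)=B\,Q_0(y)-\int_{-1}^1Q_x(y)dx,\qquad|y|>1.\tag{5.1}$$
To check this let $y>1$. Symmetrizing in $z$ ($\frac1{y-z}$ becomes $\frac y{y^2-z^2}$), the right side is
$$\frac{s_0}\pi(y^2-1)^{-\alpha/2}\Big[\frac By-\int_{-1}^1\frac{(1-z^2)^{\alpha/2}y}{y^2-z^2}dz\Big].$$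
Using $\frac{1-z^2}{y^2-z^2}=1-\frac{y^2-1}{y^2-z^2}$ and then $\frac y{y^2-z^2}-\frac1y=\frac{z^2}{y(y^2-z^2)}$, the bracket equals
$$B\Big(\frac1y-y\Big)+(y^2-1)y\int_{-1}^1\frac{(1-z^2)^{\alpha/2-1}}{y^2-z^2}dz=\frac{y^2-1}y\int_{-1}^1(1-z^2)^{\alpha/2-1}\frac{z^2}{y^2-z^2}dz.$$
Substitute $z^2=t$ and then $1-t=qv$, so $y^2-t=q(1+v)$:
$$\int_{-1}^1(1-z^2)^{\alpha/2-1}\frac{z^2}{y^2-z^2}dz=\int_0^1\frac{(1-t)^{\alpha/2-1}t^{1/2}}{y^2-t}dt=q^{\alpha/2-1}\int_0^{1/q}\frac{v^{\alpha/2-1}(1-qv)^{1/2}}{1+v}dv .$$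
The powers of $q$ are $q^{-\alpha/2}\cdot q\cdot q^{\alpha/2-1}=1$, which gives (5.1). Each $Q_x$ has integral $1$, so integrating (5.1) over $|y|>1$ gives $B-2$, and
$$\int_{\mathbb R}\nu=2+(B-2)=B.\tag{5.2}$$
For $\alpha=2$ trivially $\int\nu=2=B$.

**Remark (the growth computation was right).** For $\alpha<2$, $|y|>1$, we have $\nu(y)=B\int_{|y|}^\infty Q_0(s)\frac{ds}s$, the density (2.1). To see it, put $h=\frac\alpha2$, $x=y^2$ and $M(x)=\int_0^1\frac{\chi(t)}{x-t}dt$ with $\chi(t)=(1-t)^{h-1}t^{1/2}$. By the computation above $\nu=\frac{s_0}\pi(x-1)^{1-h}x^{-1/2}M(x)$. Integrate $\frac d{dt}\big[\frac{(1-t)^ht^{3/2}}{x-t}\big]=\chi(t)\frac{\frac32-(h+\frac32)t}{x-t}+\chi(t)\frac{t(1-t)}{(x-t)^2}$ over $(0,1)$. The result is $0$. With $t=x-(x-t)$ and $t(1-t)=-x(x-1)+(2x-1)(x-t)-(x-t)^2$ this reads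
$$x(x-1)M'+\big((\tfrac12-h)x+\tfrac12\big)M+(h+\tfrac12)\,\mathrm B(h,\tfrac32)=0,\qquad(h+\tfrac12)\,\mathrm B(h,\tfrac32)=\tfrac B2 .$$
Since $\frac{1-h}{x-1}-\frac1{2x}=\frac{(\frac12-h)x+\frac12}{x(x-1)}$, it follows that $\frac{d\nu}{dx}=-\frac{s_0}\pi\cdot\frac B2(x-1)^{-h}x^{-3/2}$, that is, $y\nu'(y)=-BQ_0(y)$ for $y>1$. Both expressions tend to $0$ at $\infty$, so they agree. (The remark is not used in the proof.)

**Step 5.2: the potential is positive inside $(-1,1)$.** For $|z|<1$ put
$$u(z)=Bg^1(0,z)-\int_{-1}^1g^1(x,z)dx .\tag{5.3}$$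
**Lemma A, part 1.** $u$ is continuous and $u>0$ on $(-1,1)$.

*Proof.* Continuity follows from Step 4.7 by bounded convergence. Put $\kappa=1-z^2$. By symmetry of $g^1$ and (4.14),
$$u(z)=Bg^1(z,0)-K\kappa^{\alpha/2}.\tag{5.4}$$

*Case $\alpha=2$.* $g^1(z,0)=c_0(E_z|Y_{\tau_1}|-|z|)=c_0(1-|z|)$. By (4.14) at $0$, $K=\int_{-1}^1c_0(1-|x|)dx=c_0$. So $u(z)=c_0[2(1-|z|)-(1-z^2)]=c_0(1-|z|)^2>0$. (For nearest neighbor steps one sees this square directly: with $D=\{|y|<n\}$ and $2n$ particles, $2nG_D(0,z)-\sum_{y\in D}G_D(y,z)=2n(n-|z|)-(n^2-z^2)=(n-|z|)^2$.)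

*Case $\alpha<2$: computation of $g^1(z,0)$ for $0<|z|<1$.* By (3.1), symmetrized in $y$, and with $\zeta=y^2-1$,
$$E_z|Y_{\tau_1}|^{\alpha-1}=\frac{s_0}\pi\kappa^{\alpha/2}\int_1^\infty\frac{2y^\alpha(y^2-1)^{-\alpha/2}}{y^2-z^2}dy=\frac{s_0}\pi\kappa^{\alpha/2}J(\kappa),\qquad J(\kappa)=\int_0^\infty\frac{\zeta^{-\alpha/2}(1+\zeta)^{(\alpha-1)/2}}{\zeta+\kappa}d\zeta.$$
We evaluate $J$ by contour integration. Let $F(\zeta)=\zeta^{-\alpha/2}(1+\zeta)^{(\alpha-1)/2}/(\zeta+\kappa)$ on $\mathbb C\setminus([0,\infty)\cup(-\infty,-1])$, with $\arg\zeta\in(0,2\pi)$ and $\arg(1+\zeta)\in(-\pi,\pi)$. It is meromorphic with a single pole, at $-\kappa\in(-1,0)$. Integrate counterclockwise: outward above $[0,\infty)$; the upper half of $|\zeta|=\rho$; from $-\rho$ to $-1$ above the cut $(-\infty,-1]$; from $-1$ to $-\rho$ below it; the lower half of $|\zeta|=\rho$; inward below $[0,\infty)$; with small arcs around $0$ and $-1$.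

* The large arcs contribute $O(\rho\cdot\rho^{-3/2})\to0$. The arc of radius $\epsilon$ at $0$ contributes $O(\epsilon^{1-\alpha/2})\to0$. Near $-1$, $F$ is bounded, so that arc contributes nothing.
* Above $[0,\infty)$ we get $J(\kappa)$. Below, $\zeta^{-\alpha/2}=e^{-i\pi\alpha}|\zeta|^{-\alpha/2}$ and the direction is reversed. Together: $(1-e^{-i\pi\alpha})J(\kappa)=2ie^{-i\pi\alpha/2}s_0J(\kappa)$.
* On $\zeta=-t$, $t>1$: $\zeta^{-\alpha/2}=t^{-\alpha/2}e^{-i\pi\alpha/2}$ on both sides, $(1+\zeta)^{(\alpha-1)/2}=(t-1)^{(\alpha-1)/2}e^{\pm i\pi(\alpha-1)/2}$ above/below, and $\frac1{\zeta+\kappa}=-\frac1{t-\kappa}$. The two sides give $\int_1^\infty(F_+-F_-)dt=-2ie^{-i\pi\alpha/2}s_1H(\kappa)$, where $s_1=\sin\frac{\pi(\alpha-1)}2>0$ and, with $t=1/v$,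
$$H(\kappa)=\int_1^\infty\frac{t^{-\alpha/2}(t-1)^{(\alpha-1)/2}}{t-\kappa}dt=\int_0^1\frac{v^{-1/2}(1-v)^{(\alpha-1)/2}}{1-\kappa v}dv.$$
* The residue at $-\kappa$ is $\kappa^{-\alpha/2}e^{-i\pi\alpha/2}(1-\kappa)^{(\alpha-1)/2}$.

The residue theorem, divided by $2ie^{-i\pi\alpha/2}$, gives
$$s_0J(\kappa)-s_1H(\kappa)=\pi\kappa^{-\alpha/2}(1-\kappa)^{(\alpha-1)/2}.$$
Multiply by $\kappa^{\alpha/2}/\pi$. As $(1-\kappa)^{(\alpha-1)/2}=|z|^{\alpha-1}$, (4.12) yields
$$g^1(z,0)=c_1\kappa^{\alpha/2}H(\kappa),\qquad c_1=c_0s_1/\pi>0.\tag{5.5}$$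
By continuity of $g^1$ and monotone convergence in $H$ this also holds at $z=0$; $H(1)<\infty$ because $\alpha>1$.

*The constant $K$.* By (4.14) at $0$ and symmetry, $K=\int_{-1}^1g^1(z,0)dz=c_1\int_{-1}^1(1-z^2)^{\alpha/2}H(1-z^2)dz$. Expanding $\frac1{1-\kappa v}$ gives $H(\kappa)=\sum_{k\ge0}\kappa^k\,\mathrm B(k+\frac12,\frac{\alpha+1}2)$ with nonnegative terms, and $\int_{-1}^1(1-z^2)^{\alpha/2+k}dz=\mathrm B(\frac12,\frac\alpha2+k+1)$. So
$$\frac K{c_1}=\sum_k\frac{\Gamma(k+\frac12)\Gamma(\frac{\alpha+1}2)}{\Gamma(k+1+\frac\alpha2)}\cdot\frac{\Gamma(\frac12)\Gamma(\frac\alpha2+k+1)}{\Gamma(\frac\alpha2+k+\frac32)}=\frac{\Gamma(\frac{\alpha+1}2)\Gamma(\frac12)}{\Gamma(\frac\alpha2+1)}\sum_k\mathrm B(k+\tfrac12,\tfrac\alpha2+1).$$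
The prefactor is $\mathrm B(\frac12,\frac{\alpha+1}2)=H(0)$. Summing the geometric series inside the Beta integrals, $\sum_k\mathrm B(k+\frac12,\frac\alpha2+1)=\int_0^1v^{-1/2}(1-v)^{\alpha/2-1}dv=B$. So $K=c_1BH(0)$, and by (5.4) and (5.5)
$$u(z)=Bc_1\kappa^{\alpha/2}\big(H(\kappa)-H(0)\big)>0,\qquad\kappa=1-z^2,\tag{5.6}$$
since $H$ is strictly increasing. $\square$

**Remark (why the mass is exactly $B$).** Replace $B$ by another mass $M$ in (5.1) and (5.3), for $\alpha<2$. If $M>B$, the right side of (5.1) gains $(M-B)Q_0(y)$, which tends to $\infty$ as $|y|\downarrow1$, so the density exceeds $1$. If $M<B$, the potential is $c_1\kappa^{\alpha/2}(MH(\kappa)-BH(0))$, which is negative for small $\kappa$. Only $M=B$ fits the radius $1$.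

**Step 5.3: the same potential seen from a larger interval.** The energy argument will use $(-R,R)$ with $R>1$, so we need the potential of $B\delta_0-\nu$ there. For $R>1$, $|z|<R$, put
$$u_0(z)=Bg^R(0,z)-\int_{-R}^R\nu(y)g^R(y,z)dy .\tag{5.7}$$
**Lemma A, part 2.** $u_0$ is continuous on $(-R,R)$, $u_0=u>0$ on $(-1,1)$, and $u_0(z)=0$ for $1\le|z|<R$.

*Proof.* Continuity follows from Step 4.7 by bounded convergence. For $|x|<1$ the strong Markov property at $\tau_1\le\tau_R$ gives $E_x|Y_{\tau_R}-z|^{\alpha-1}=E_x\big[E_{Y_{\tau_1}}|Y_{\tau_R}-z|^{\alpha-1}\big]$. Adding and subtracting $E_x|Y_{\tau_1}-z|^{\alpha-1}<\infty$,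
$$g^R(x,z)=g^1(x,z)+E_xg^R(Y_{\tau_1},z).\tag{5.8}$$
Insert this at $x=0$ and at each $x\in(-1,1)$ in (5.7). For $\alpha<2$ the terms containing $g^R(y,z)$ with $|y|>1$ have total density $BQ_0(y)-\int_{-1}^1Q_x(y)dx-\nu(y)=0$ by (5.1) (recall $g^R(y,z)=0$ for $|y|\ge R$). For $\alpha=2$ the exit law from $x$ is $\frac{1+x}2\delta_1+\frac{1-x}2\delta_{-1}$, $\nu=0$ outside $[-1,1]$, and the total mass at $\pm1$ is $B\cdot\frac12-\int_{-1}^1\frac{1\pm x}2dx=1-1=0$. In both cases
$$u_0(z)=Bg^1(0,z)-\int_{-1}^1g^1(x,z)dx .$$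
For $|z|<1$ this is $u(z)$. For $|z|\ge1$ it is $0$ by the third consequence of Step 4.7. $\square$

## 6. Freezing particles outside an interval: Abelian property and odometer

Now the random part. Equivalently, $\mathfrak C_m$ is built from $m+1$ particles $i=0,\dots,m$ started at $0$ with an initially empty cluster, each settling at the first vacant site on its path, time $0$ included. Fix $R\ge1$ and put
$$N=\ell(m+1),\quad\text{i.e. }m+1=BN,\qquad D=D_{N,R}.$$

**Two-stage process.** *Stage 1:* the particles walk one at a time until they reach a vacant site of $D$ (they settle there) or leave $D$ (they are frozen at their exit site, without occupying it). Let $C'\subset D$ be the set occupied after stage 1; $m+1-|C'|$ particles are frozen. *Stage 2:* the frozen particles are resumed one at a time from their frozen positions and walk until at a vacant site (possibly at once), where they settle. Let $\mathfrak E_m$ be the final cluster. All this takes finitely many steps a.s., since the walk leaves every finite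 set a.s. Clearly
$$C'\subset\mathfrak E_m,\qquad|\mathfrak E_m\setminus C'|=m+1-|C'|.\tag{6.1}$$

**Step 6.1: Abelian property (Diaconis–Fulton): $\mathfrak E_m\overset d=\mathfrak C_m$.** This step allows us to study $\mathfrak E_m$ instead of $\mathfrak C_m$. A hand check first: nearest neighbor steps, $m=2$, freezing outside $D=\{0\}$. Particle $0$ settles at $0$; particles $1$ and $2$ freeze at $\pm1$. With probability $\frac12$ they are on different sides. Otherwise, say both at $1$, one settles at $1$ and the other walks from $1$ until it leaves $\{0,1\}$, at $-1$ with probability $\frac13$. So $P(\mathfrak E_2=\{-1,0,1\})=\frac12+\frac12\cdot\frac13=\frac23$, as in Test 1.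

*Proof.* Attach to each site an i.i.d. stack of increments with law $p$, independent over sites. Toppling $x$ moves one particle from $x$ using the next unused increment at $x$; it is legal if $x$ holds at least $2$ particles. Run both procedures so that a particle moving from $x$ uses the next increment of the stack at $x$. The site whose stack is used next is determined by the increments used so far, and each increment is used at most once. So the successive increments used are i.i.d. with law $p$, and both procedures have the right laws. In both, a particle moves only from a site occupied by a settled particle, so the site holds at least two particles and every move is a legal toppling. Both procedures end, after finitely many topplings, with at most one particle per site, and then the set of sites holding a particle is the cluster.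

Let $(x_j)$ be a legal sequence and $(y_j)$ a finite sequence ending with at most one particle per site, both from $m+1$ particles at $0$. Then no site occurs more often in $(x_j)$ than in $(y_j)$. Otherwise take the first $j$ at which $x=x_j$ has occurred once more than in all of $(y_j)$. Just before step $j$, $x$ has been toppled exactly as often as in $(y_j)$ and every other site at most as often, always using initial segments of the stacks. So as many particles have left $x$ as under $(y_j)$, and at most as many have arrived. Thus $x$ holds at most as many particles as at the end of $(y_j)$, i.e. at most $1$, contradicting legality. Applying this both ways, the two procedures have equal toppling counts, hence equal final configurations under this coupling. $\square$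

**Step 6.2: the odometer and the key implication.** Let $U(z)$, $z\in D$, be the number of pairs $(i,k)$ such that in stage 1 particle $i$ is at $z$ at time $k$ strictly before it settles or freezes. A particle that is at $z\in D$ and does not settle there finds $z$ occupied. So
$$U\ge0,\qquad U(z)>0\ \Rightarrow\ z\in C'.\tag{6.2}$$
We compare $U$ with
$$f(z)=(m+1)G_D(0,z)-\sum_{y\in C'}G_D(y,z),\qquad z\in D.\tag{6.3}$$
*Example.* Nearest neighbor steps, $m=1$, $R=1$: $N=1$, $D=\{0\}$, $C'=\{0\}$, $G_D(0,0)=1$. Particle $1$ is at the occupied site $0$ at time $0$ and then freezes, so $U(0)=1$, and $f(0)=2-1=1$.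

**Lemma B.** For $N\ge N_0$, with probability at least $1-CNe^{-cN^{1/2}}$: $|U(z)-f(z)|\le b(N)N^{-1/4}$ for all $z\in D$.

*Proof.* The idea is to let every settled particle continue as an independent walk, so that all visits together form an i.i.d. sum, and then subtract the continuations. Let $Z^0,\dots,Z^m$ be independent walks from $0$ driving the particles in stage 1, and let $W^y$, $y\in\mathbb Z$, be independent walks from $y$, independent of the $Z$'s. If particle $i$ settles at $y$ at time $\sigma_i$ in stage 1, let $S^i$ follow $Z^i$ up to $\sigma_i$ and then $W^y$; otherwise let $S^i$ follow $Z^i$. Stop $S^i$ on exiting $D$.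

*The $S^i$ are i.i.d. walks from $0$ stopped on exiting $D$.* Let $C'_i$ be the set occupied before particle $i$ starts, and let $\mathcal H_i$ be the $\sigma$-field generated by $Z^0,\dots,Z^{i-1}$ and $W^y$, $y\in C'_i$ (that is, by the $Z$'s and all $1_{\{y\in C'_i\}}W^y$). The set $C'_i$ is a function of $Z^0,\dots,Z^{i-1}$ only, and $S^0,\dots,S^{i-1}$ are $\mathcal H_i$-measurable. Conditionally on $\mathcal H_i$, the walks $Z^i$ and $W^y$, $y\notin C'_i$, are independent walks with their original laws. Given $\mathcal H_i$, $S^i$ follows $Z^i$ up to the first time it is in $D\setminus C_i'$ or outside $D$, a stopping time. In the first case it continues with the unused walk $W^y$, $y\notin C'_i$, from its position $y$. By the strong Markov property $S^i$ is, given $\mathcal H_i$, a walk from $0$ stopped on exiting $D$. This proves the claim.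

*Counting visits.* Let $V(z)$ be the total number of visits of $S^0,\dots,S^m$ to $z$ before exiting $D$, and $\xi_y(z)$ that of $W^y$ (time $0$ included). By construction
$$V(z)=U(z)+\sum_{y\in C'}\xi_y(z).\tag{6.4}$$
$V(z)$ is a sum of $m+1$ i.i.d. variables with total mean $(m+1)G_D(0,z)$. Since $C'$ is a function of the $Z$'s, conditionally on $C'$ the last sum consists of $|C'|\le m+1$ independent variables with total mean $\sum_{y\in C'}G_D(y,z)$. The difference of the means is $f(z)$.

*Concentration.* Let $\Gamma=\max_{z\in D}G_D(z,z)$, so $1\le\Gamma\le Cb(N)/N$ by (4.11). After each visit to $z$ the probability of another one before exit is $1-1/G_D(z,z)\le1-1/\Gamma$. So each summand $\xi$ satisfies $P(\xi>j)\le(1-1/\Gamma)^j\le e^{-j/\Gamma}$ for integers $j\ge0$. Hence $P(\xi>s)\le e\cdot e^{-s/\Gamma}$ for real $s\ge0$, and $E\xi^k=\int_0^\infty ks^{k-1}P(\xi>s)ds\le e\,k!\,\Gamma^k$. For a sum of $n\le m+1$ such variables the hypotheses of (Bernstein) hold with $v=6n\Gamma^2$ and $\gamma=\Gamma$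 (as $e\le3$). They also hold for the variables $-\xi$, whose positive parts vanish. So deviations of size $t$ have probability at most $2\exp\big(-\frac{t^2}{2(6n\Gamma^2+\Gamma t)}\big)$. Take $t=\frac12b(N)N^{-1/4}$. As $n\le BN$ and $\Gamma\le Cb(N)/N$, $t^2/(n\Gamma^2)\ge cN^{1/2}$ and $t/\Gamma\ge cN^{3/4}$, so the probability is at most $2e^{-cN^{1/2}}$. Apply this to both sums in (6.4), and take a union over the at most $CN$ points $z\in D$. $\square$

## 7. Direct comparison: $\liminf r_m/m\ge\ell$, and where it stops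

**Step 7.1: the lower bound.** The purpose is to show that $(-N,N)$ is essentially filled. Take $R=1$, $D=D_{N,1}$. In (6.3) simply use $C'\subset D$ and $G_D\ge0$: by symmetry of $G_D$,
$$f(z)\ge f_*(z):=(m+1)G_D(0,z)-\sum_{y\in D}G_D(y,z)=BN\,G_D(0,z)-E_z\tau .$$
If $z_N/N\to z\in(-1,1)$, then by (4.13), (4.14) and (5.3) $f_*(z_N)/b(N)\to Bg^1(0,z)-K(1-z^2)^{\alpha/2}=u(z)$. Let $\epsilon\in(0,1)$. Since $u$ is continuous, $f_*(z)/b(N)-u(z/N)\to0$ uniformly over integers $|z|\le(1-\epsilon)N$; otherwise some sequence $N_j\to\infty$ with points $z_j$, $z_j/N_j\to z$, would contradict the pointwise statement. By Lemma A, $\min_{|x|\le1-\epsilon}u(x)>0$. So for all large $N$, $f(z)>b(N)N^{-1/4}$ for all $|z|\le(1-\epsilon)N$. On the event of Lemma B then $U(z)>0$, so $z\in C'\subset\mathfrak E_m$ by (6.2). Thus $P(\{|z|\le(1-\epsilon)N\}\not\subset\mathfrak E_m)\le CNe^{-cN^{1/2}}$ for large $m$, which is summable in $m$ as $N=\ell(m+1)$. Since $\mathfrak E_m\overset d=\mathfrak C_m$, Borel–Cantelli gives a.s.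 $r_m\ge(1-\epsilon)N-1$ eventually. Letting $\epsilon\downarrow0$ along a sequence,
$$\liminf_{m\to\infty}\frac{r_m}m\ge\ell\quad\text{a.s.}\tag{7.1}$$

**Where this stops.** The comparison discards $\sum_{y\in D\setminus C'}G_D(y,z)\ge0$, so it bounds the odometer only from below. With $R=1$ it says nothing about where the frozen particles end after stage 2. With $R>1$, scaling gives $g^R(0,z)=R^{\alpha-1}g^1(0,z/R)$ and $\int_{-R}^Rg^R(y,z)dy=R^\alpha K\kappa^{\alpha/2}$ with $\kappa=1-z^2/R^2$. For $\alpha<2$ the limit of $f_*/b(N)$ is then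
$$R^{\alpha-1}Bc_1\kappa^{\alpha/2}\big(H(\kappa)-R\,H(0)\big),$$
which is negative near $|z|=R$, so there the bound is weaker than $U\ge0$. An upper bound on $r_m$ needs the opposite information, that enough particles settle outside $[-N,N]$. This must come from (6.2), used in the other direction: where $U=0$, $f$ is essentially $0$.

## 8. The energy of $\nu$ minus the cluster

The idea is to compare the cluster with the right density $\nu$ instead of with $1$, and to measure the difference by the quadratic form of $G_D$. **From here on $R>1$.** Put $\nu_N(y)=\nu(y/N)$ for $y\in D$, and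
$$w=\nu_N-1_{C'},\qquad f_0(z)=(m+1)G_D(0,z)-\sum_{y\in D}\nu_N(y)G_D(y,z).$$
Then $|w|\le1$ and $f-f_0=G_Dw$. We write $\langle\cdot,\cdot\rangle$ for the inner product on functions on $D$. For $h:D\to\mathbb R$, extended by $0$, symmetry of $p$ gives
$$\langle h,(I-P_D)h\rangle=\tfrac12\sum_kp(k)\sum_{x\in\mathbb Z}(h(x+k)-h(x))^2\ge0.\tag{8.1}$$
Since $G_D=\sum_kP_D^k$ is finite, $G_D=(I-P_D)^{-1}$; so $I-P_D$ and $G_D$ are symmetric positive definite. The quantity $\langle w,G_Dw\rangle$ is the energy of $w$. By (4.11), $|w|\le1$ gives only $\langle w,G_Dw\rangle\le|D|^2Cb(N)/N\le CNb(N)$; we shall gain a factor $o(1)$.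

*Example.* For nearest neighbor steps and $D=\{|y|<n\}$ with $n\ge2$, $\delta_0$ has energy $G_D(0,0)=n$, but $\delta_0-\delta_1$ has energy $n-2(n-1)+(n-\frac1n)=2-\frac1n$. Small energy allows local irregularity that cancels, which is what we expect of a random cluster.

**Step 8.1: deterministic input.** We compare $f_0$ with $u_0$. If $z_N/N\to z\in(-R,R)$, then
$$\frac{f_0(z_N)}{b(N)}=B\frac N{b(N)}G_D(0,z_N)-\frac1N\sum_{y\in D}\nu_N(y)\frac N{b(N)}G_D(y,z_N)\to u_0(z),$$
by (4.13), the bound (4.11), symmetry of $G_D$, a.e. continuity of $\nu$, and bounded convergence (write the sum as the integral of a step function in $y$). As $u_0$ is continuous, the subsequence argument of Step 7.1 shows that for each $\epsilon\in(0,R-1)$, $f_0(z)/b(N)-u_0(z/N)\to0$ uniformly over integers $|z|\le(R-\epsilon)N$. Also $|f_0|\le Cb(N)$ on $D$ by (4.11). By Lemma A, $u_0\ge0$ on $(-1,1)$ and $u_0=0$ for $1\le|z|<R$. So in the sums below the part $|z|\le(R-\epsilon)N$ contributes $o(Nb(N))$, and the part $|z|>(R-\epsilon)N$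 contributes at most $C(\epsilon N+1)b(N)$. Letting $\epsilon\to0$,
$$\sum_{|z|<N}f_0(z)^-+\sum_{N\le|z|<RN}|f_0(z)|=o(Nb(N)).\tag{8.2}$$

**Lemma C.** There is a deterministic $\varepsilon_N=\varepsilon_N(R)\to0$ such that on the event of Lemma B, $0\le\langle w,G_Dw\rangle\le\varepsilon_NNb(N)$.

*Proof.* The lower bound is positive definiteness. For the upper bound, $\langle w,G_Dw\rangle=\sum_zwf-\sum_zwf_0$.

*First sum: the cluster's own complementarity.* If $f(z)>b(N)N^{-1/4}$, then $U(z)>0$ on the event of Lemma B, so $z\in C'$ by (6.2), $w(z)=\nu_N(z)-1\le0$ and $w(z)f(z)\le0$. Otherwise $|f(z)|\le b(N)N^{-1/4}$, since $U\ge0$ gives $f\ge-b(N)N^{-1/4}$. So $\sum_zwf\le|D|\,b(N)N^{-1/4}=o(Nb(N))$.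

*Second sum: the profile's complementarity.* For $|z|<N$, $\nu_N=1$, so $w=1-1_{C'}\in\{0,1\}$ and $-wf_0\le f_0^-$. For $|z|\ge N$, $-wf_0\le|f_0|$. Apply (8.2). All bounds are deterministic. $\square$

**Remark.** Lemma C also gives the lower bound (7.1) again: by Cauchy–Schwarz and (4.11), $|f(z)-f_0(z)|=|\langle w,G_D\delta_z\rangle|\le\langle w,G_Dw\rangle^{1/2}G_D(z,z)^{1/2}\le(\varepsilon_NNb(N)\cdot Cb(N)/N)^{1/2}=o(b(N))$ uniformly in $z\in D$. So $f\ge b(N)(u_0(z/N)-o(1))$ uniformly on $|z|\le(1-\epsilon)N$, and one concludes as in Step 7.1.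

## 9. From small energy to the density, and the upper bound

**Step 9.1: $C'$ has density $\nu$ on $(-R,R)$.** Let $\varphi\in C_c^\infty((-R,R))$ and $\varphi_N(y)=\varphi(y/N)$. For each $k$, at most $CN$ integers $x$ have $\varphi_N(x+k)\neq\varphi_N(x)$, and then the squared difference is at most $C_\varphi\min(k^2/N^2,1)$. By (8.1) and (4.7),
$$\langle\varphi_N,(I-P_D)\varphi_N\rangle\le C_\varphi N\,E\min(X^2/N^2,1)\le C_\varphi N/b(N).$$
Since $\sum_yw\varphi_N=\langle w,G_D(I-P_D)\varphi_N\rangle$, Cauchy–Schwarz for the form $G_D$ and Lemma C give, on the event of Lemma B,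
$$\Big|\sum_{y\in D}w(y)\varphi_N(y)\Big|\le\langle w,G_Dw\rangle^{1/2}\langle\varphi_N,(I-P_D)\varphi_N\rangle^{1/2}\le C_\varphi\,\varepsilon_N^{1/2}N.$$
The factors $b(N)$ cancel. As $\frac1N\sum_y\nu_N\varphi_N\to\int\nu\varphi$ (Riemann sums), with a deterministic $o(1)$,
$$\frac1N\sum_{y\in C'}\varphi_N(y)=\int\nu\varphi\,dy+o(1).\tag{9.1}$$

**Step 9.2: few particles are frozen if $R$ is large.** Apply (9.1) to $\chi\in C_c^\infty((-R,R))$ with $0\le\chi\le1$, $\chi=1$ on $[-R/2,R/2]$. By (5.2), $|C'|\ge N(B-\theta_R-o(1))$ with $\theta_R=\int_{|y|>R/2}\nu$. Since $m+1=BN$, at most $N(\theta_R+o(1))$ particles were frozen. By (6.1) and (9.1), for $\varphi\in C_c^\infty((-R,R))$, on the event of Lemma B,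
$$\Big|\frac1N\sum_{y\in\mathfrak E_m}\varphi(y/N)-\int\nu\varphi\Big|\le\|\varphi\|_\infty\theta_R+o(1).$$
So stage 2 need not be analyzed at all.

**Step 9.3: the limit for $\mathfrak C_m$.** Fix $\varphi\in C_c^\infty(\mathbb R)$. For each integer $R>1$ with $\operatorname{supp}\varphi\subset(-R,R)$ the complement of the event of Lemma B has probability summable in $m$. By the Abelian property and Borel–Cantelli, a.s. $\limsup_m|\frac1N\sum_{y\in\mathfrak C_m}\varphi(y/N)-\int\nu\varphi|\le\|\varphi\|_\infty\theta_R$. Letting $R\to\infty$, so that $\theta_R\to0$, a.s.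
$$\frac1N\sum_{y\in\mathfrak C_m}\varphi(y/N)\to\int\nu\varphi.\tag{9.2}$$
Apply this to a countable family in $C_c^\infty(\mathbb R)$ such that every element of $C_c(\mathbb R)$ is a uniform limit of members with supports in a common compact set. As the measures $\frac1N\sum_{y\in\mathfrak C_m}\delta_{y/N}$ have mass $(m+1)/N=B$, this gives a.s. vague convergence to $\nu(y)dy$. The limit has the same mass $B=\int\nu$, so the convergence is weak. Since $N/m\to\ell$, rescaling gives, for bounded continuous test functions $\eta$,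
$$\frac1m\sum_{x\in\mathfrak C_m}\eta(x/m)\to\ell\int\eta(\ell y)\nu(y)dy=\int\eta(x)\nu(x/\ell)dx,$$
that is, a.s. weak convergence to the measure with density $\nu(x/\ell)$, of mass $\ell B=1$.

**Step 9.4: the upper bound on $r_m$.** If the cluster filled a longer interval, its density there would be $1$, but it is $\nu<1$. Let $\eta\in(0,1)$ and $\varphi\in C_c^\infty((1+\eta,1+2\eta))$ with $\varphi\ge0$, $\varphi\not\equiv0$. If $r_m\ge(1+2\eta)N$ for infinitely many $m$, then along these $m$
$$\frac1N\sum_{y\in\mathfrak C_m}\varphi(y/N)=\frac1N\sum_{y\in\mathbb Z}\varphi(y/N)\to\int\varphi>\int\nu\varphi ,$$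
since $\nu<1$ on the support of $\varphi$. By (9.2) this has probability $0$. Hence $\limsup r_m/m\le(1+2\eta)\ell$ a.s. Let $\eta\downarrow0$ along a sequence. Together with (7.1), $r_m/m\to\ell_\alpha$ a.s.

This proves Theorem 3. With the properties of $\nu$ from Step 5.1 it proves Theorems 1 and 2. In particular, under (I) and (S$_\alpha$) with $\alpha\in(1,2)$,
$$\liminf_{m\to\infty}\frac{r_m}m=\lim_{m\to\infty}\frac{r_m}m=\frac1{\mathrm B(\frac12,\frac\alpha2)}=\frac{\Gamma(\frac{1+\alpha}2)}{\sqrt\pi\,\Gamma(\frac\alpha2)}\quad\text{a.s.}\qquad\blacksquare$$
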